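# A space on which every bilinear form is 1-dominated although the projective and injective norms differ

## 1. Tensors that factor through Hilbert space

Throughout, $X$ and $E$ are Banach spaces over $\mathbb K=\mathbb R$ or $\mathbb C$, $B_E$ is the closed unit ball of $E$, $E'$ is the dual, and $\mathcal L(^2X)$ is the space of continuous bilinear forms $A:X\times X\to\mathbb K$. A form $A$ acts on a tensor $z=\sum x_i\otimes y_i\in X\otimes X$ by $A(z)=\sum A(x_i,y_i)$. Recall the two extreme tensor norms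
$$\pi_X(z)=\inf\Big\{\sum\|x_i\|\|y_i\|:\ z=\sum x_i\otimes y_i\Big\},\qquad \varepsilon_X(z)=\sup_{\varphi,\psi\in B_{X'}}|(\varphi\otimes\psi)(z)| .$$
The dual of $(X\otimes X,\pi_X)$ is $\mathcal L(^2X)$, so $\pi_X(z)=\sup\{|A(z)|:\|A\|\le1\}$. We have $\varepsilon_X\le\pi_X$. If $u_1,u_2:X\to Y$ are bounded, then $\pi_Y((u_1\otimes u_2)z)\le\|u_1\|\|u_2\|\pi_X(z)$. If $E\subset X$ isometrically and $z\in E\otimes E$, then $\varepsilon_X(z)=\varepsilon_E(z)$ by Hahn–Banach, while $\pi_X(z)\le\pi_E(z)$, possibly with strict inequality, because a larger space offers more representations. We write $X\tilde\otimes_\pi X=X\tilde\otimes_\varepsilon X$ when $\pi_X$ and $\varepsilon_X$ are equivalent on $X\otimes X$.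

For $x_1,\dots,x_N\in E$ put
$$w(x_j)=\sup_{|a_j|\le1}\Big\|\sum a_jx_j\Big\|=\sup_{\varphi\in B_{E'}}\sum_j|\varphi(x_j)| ;$$
the two suprema agree because $\|\sum a_jx_j\|=\sup_\varphi|\sum a_j\varphi(x_j)|$. A sequence is weakly $1$-summable if $\sup_{\varphi\in B_{E'}}\sum_{j=1}^\infty|\varphi(x_j)|<\infty$.

**Definition (1-dominated form).** $A\in\mathcal L(^2X)$ is $1$-dominated if $(A(x_j,y_j))_j\in\ell_{1/2}$, that is $\sum_j|A(x_j,y_j)|^{1/2}<\infty$, whenever $(x_j)$ and $(y_j)$ are weakly $1$-summable in $X$. The space of these forms is $\mathcal L_{d,1}(^2X)$.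

For example, $A(x,y)=f(x)g(y)$ with $f,g\in X'$ is $1$-dominated: by Cauchy–Schwarz $\sum|f(x_j)g(y_j)|^{1/2}\le(\sum|f(x_j)|)^{1/2}(\sum|g(y_j)|)^{1/2}$.

G. Botelho, D. Pellegrino and P. Rueda, in "Dominated bilinear forms and 2-homogeneous polynomials", arXiv:0905.2079 (2009), pose the following conjecture: if $X$ is infinite-dimensional and $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$, then $X\tilde\otimes_\pi X=X\tilde\otimes_\varepsilon X$. There is a class of spaces where this is easy. To describe it we use a third quantity,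
$$h_X(z)=\inf\Big\{\|v_1\|\|v_2\|:\ z=\sum_{i\le m}v_1e_i\otimes v_2e_i,\ v_1,v_2:\ell_2^m\to X,\ m\ge1\Big\}.$$
If $ve_i=x_i$, then $\|v\|=\sup_{\varphi\in B_{X'}}(\sum|\varphi(x_i)|^2)^{1/2}$. Cauchy–Schwarz gives $\varepsilon_X\le h_X$. Also $h_X(x\otimes y)\le\|x\|\|y\|$, and $h_X$ is subadditive: balance the norms so that $\|v_1\|=\|v_2\|$, $\|v_1'\|=\|v_2'\|$, and note that placing $v_q$ and $v'_q$ side by side on $\ell_2^{m+m'}$ gives norm at most $(\|v_q\|^2+\|v_q'\|^2)^{1/2}$. Hence $\varepsilon_X\le h_X\le\pi_X$.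

**Lemma 1 (separation).** Let $K$ be compact Hausdorff and $\mathcal C\subset C(K;\mathbb R)$ a convex cone such that every $f\in\mathcal C$ takes a value $\ge0$. Then there is a regular Borel probability $\lambda$ on $K$ with $\int f\,d\lambda\ge0$ for all $f\in\mathcal C$.

*Proof.* The open convex cone $\mathcal N$ of strictly negative functions is disjoint from $\mathcal C$. Hahn–Banach gives a nonzero functional $\Lambda$ and $s\in\mathbb R$ with $\Lambda\ge s$ on $\mathcal C$ and $\Lambda\le s$ on $\mathcal N$. Replacing functions by $t$ times themselves and letting $t\to0$ gives $s\le 0$ and $s\ge0$. So $\Lambda\ge0$ on $\mathcal C$ and $\Lambda\ge0$ on $-\mathcal N$, hence on all nonnegative functions. By Riesz, $\Lambda$ is a nonzero positive measure; normalize it. $\square$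

For a regular Borel (weak*) probability $\mu$ on $B_{X'}$ we write $\|x\|_\mu=(\int|\varphi(x)|^2d\mu)^{1/2}$.

**Proposition 2 (the easy case).** Let $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$. Then there is $C'$ with $\pi_X\le C'h_X$ on $X\otimes X$. Consequently, if $h_X\le C\varepsilon_X$ for some $C$, then $X\tilde\otimes_\pi X=X\tilde\otimes_\varepsilon X$.

*Proof.* **Step 1: a constant for each form.** We claim that for each $A$ there is $c$ with $\sum|A(x_j,y_j)|^{1/2}\le c\,(w(x_j)w(y_j))^{1/2}$ for all finite families. If not, then for each $k$ there are, after scaling, finite families $(x^k_j)_j$, $(y^k_j)_j$ with $w=1$ for both and $\sum_j|A(x_j^k,y_j^k)|^{1/2}>4^k$. Concatenate the families $(2^{-k}x^k_j)_j$, and likewise the $(2^{-k}y_j^k)_j$. Both sequences are weakly $1$-summable since $\sum2^{-k}<\infty$, but the $k$-th piece contributes more than $2^{-k}4^k=2^k$ to $\sum|A|^{1/2}$. This contradicts $A\in\mathcal L_{d,1}(^2X)$.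

**Step 2: domination by integrals.** Since $c\,(w(x_i)w(y_i))^{1/2}\le\frac c2(w(x_i)+w(y_i))$, each function
$$(\varphi,\psi)\mapsto\sum_i\Big[\tfrac c2\big(|\varphi(x_i)|+|\psi(y_i)|\big)-|A(x_i,y_i)|^{1/2}\Big]$$
on $B_{X'}\times B_{X'}$ takes a value $\ge0$. These functions form a convex cone: sums are concatenations, and multiplication by $t>0$ is the scaling $x_i\mapsto tx_i$, $y_i\mapsto ty_i$. Lemma 1 gives probabilities $\mu,\nu$ (the marginals) with $|A(x,y)|^{1/2}\le\frac c2(\int|\varphi(x)|d\mu+\int|\psi(y)|d\nu)$. Replace $(x,y)$ by $(tx,t^{-1}y)$ and take the infimum over $t>0$: $|A(x,y)|\le c^2\int|\varphi(x)|d\mu\int|\psi(y)|d\nu\le c^2\|x\|_\mu\|y\|_\nu$.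

**Step 3: comparison with $h_X$.** If $z=\sum v_1e_i\otimes v_2e_i$, then
$$|A(z)|\le c^2\Big(\sum\|v_1e_i\|_\mu^2\Big)^{1/2}\Big(\sum\|v_2e_i\|_\nu^2\Big)^{1/2}\le c^2\|v_1\|\|v_2\|,$$
because $\sum_i\|v_1e_i\|_\mu^2=\int\sum_i|\varphi(v_1e_i)|^2d\mu\le\|v_1\|^2$. So on $\{z:h_X(z)<1\}$ each $A$ is bounded. The tensors $z$ are functionals of norm $\pi_X(z)$ on the Banach space $\mathcal L(^2X)$, and the uniform boundedness principle gives $C'$ with $\pi_X(z)\le C'$ on this set; by homogeneity $\pi_X\le C'h_X$. The last claim follows from $\varepsilon_X\le\pi_X\le C'h_X\le C'C\varepsilon_X$. $\square$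

So among $\varepsilon_X\le h_X\le\pi_X$ the hypothesis closes the second gap, and the conclusion asks for both to be closed. In general, what controls the first gap, between $\varepsilon_X$ and $h_X$? A counterexample has to keep it open.

## 2. The spaces $\ell_2$, $c_0$, $\ell_1$, and a gap between $\varepsilon$ and $h$

On the simplest spaces the conjecture is vacuous.

In $\ell_2$ take $A(x,y)=\sum x_jy_j$ and $x_j=e_j/j$. Then $\sum|\varphi_j|/j\le(\sum j^{-2})^{1/2}\|\varphi\|$, so $(x_j)$ is weakly $1$-summable, but $\sum|A(x_j,x_j)|^{1/2}=\sum1/j=\infty$.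

In $c_0$ take $a\in\ell_1\setminus\ell_{1/2}$ and $A(x,y)=\sum a_jx_jy_j$. The unit vectors are weakly $1$-summable, and $A(e_j,e_j)=a_j$ is not in $\ell_{1/2}$.

In $\ell_1$ let $N=2^r$, let $H$ be an $N\times N$ matrix with entries $\pm1$ and $HH^T=N\,\mathrm{Id}$, and let $A(e_i,e_k)=H_{ik}$ for $i,k\le N$ and $0$ otherwise, so $\|A\|=1$. Let $v_1=N^{-1/2}\mathrm{id}$ and $v_2e_i=N^{-1}\sum_kH_{ik}e_k$ as maps $\ell_2^N\to\ell_1^N$. Both have norm at most $1$, since $\|\cdot\|_{\ell_1^N}\le\sqrt N\|\cdot\|_{\ell_2^N}$ and $N^{-1/2}H$ is orthogonal. With $z=\sum v_1e_i\otimes v_2e_i$ we get $h(z)\le1$ and $A(z)=N\cdot N^{-1/2}N^{-1}\cdot N=\sqrt N$. So $\pi\le C'h$ fails, and by Proposition 2 so does the hypothesis.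

A gap between $\varepsilon$ and $h$ is easy to see on $c_0$. With $H$ as above let $z=\sum_{i,k}H_{ik}e_i\otimes e_k$; then $\varepsilon(z)=1$. Let $A(x,y)=N^{-1}\langle Ux,y\rangle$ on the first $N$ coordinates, $U=N^{-1/2}H^T$, with the bilinear pairing. Then $|A(z)|=N^{-3/2}\sum H_{ik}^2=\sqrt N$. If $z=\sum v_1e_i\otimes v_2e_i$, then $|A(z)|\le N^{-1}\|v_1\|_{HS}\|v_2\|_{HS}$ (entries on the first $N$ coordinates), and $\|v\|_{HS}^2=\sum_{k\le N}\|v'e_k'\|^2\le N\|v\|^2$. So $h(z)\ge\sqrt N$.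

A sensible first plan is therefore: keep the tensor just found, and enlarge $c_0$ to a space where $\pi$ and $h$ are equivalent. The next section shows what stops it.

## 3. Property (M) and cotype 2

**Definition (Property (M)).** $E$ has (M) with constant $C$ if $\sum_j\|x_j\|_\mu\le C\,w(x_j)$ for all finite sequences in $E$ and all probabilities $\mu$ on $B_{E'}$.

Both sides are continuous in the $x_j$, so it is enough to check vectors in a dense subspace. The space $c_0$ fails (M): for $\mu$ uniform on $e_1',\dots,e_N'$ we have $\|e_j\|_\mu=N^{-1/2}$, so $\sum_{j\le N}\|e_j\|_\mu=\sqrt N$ while $w(e_j)=1$. If $E\subset X$ and $X$ has (M), the inequality holds on $E$ for every finitely supported $\mu$ (extend the functionals by Hahn–Banach). Hence no space containing $c_0$ isometrically has (M).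

For real scalars (M) cannot be avoided: *if $\mathbb K=\mathbb R$ and $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$, then $X$ has (M).* Indeed the form $A_\mu(x,y)=\int\varphi(x)\varphi(y)\,d\mu$ is bounded and $|A_\mu(x_j,x_j)|^{1/2}=\|x_j\|_\mu$, so $\sum\|x_j\|_\mu<\infty$ for every weakly $1$-summable sequence. If there were no constant, choose $\mu_k$ and finite families $x^k$ with $w(x^k)=1$ and $\sum_j\|x^k_j\|_{\mu_k}>8^k$. For $\mu=\sum_{k\ge1}2^{-k}\mu_k$ and the concatenation of the families $2^{-k}x^k$, which is weakly $1$-summable, the $k$-th piece contributes more than $2^{-k}2^{-k/2}8^k$, a contradiction. So over $\mathbb R$ the plan with $c_0$ is dead.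

**Proposition 3.** Let $X$ have (M), and suppose that for some $C'$
$$\pi_X\Big(\sum_{i\le m}v_1e_i\otimes v_2e_i\Big)\le C'\|v_1\|\|v_2\|\qquad\text{for all }m\text{ and all }v_1,v_2:\ell_2^m\to X.\tag{1}$$
Then $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$.

*Proof.* Let $A\in\mathcal L(^2X)$ and $c=C'\|A\|$. Multiplying the $x_i$ by unimodular scalars changes neither side below, so (1) gives
$$\sum|A(x_i,y_i)|\le c\,\sup_\varphi\Big(\sum|\varphi(x_i)|^2\Big)^{1/2}\sup_\psi\Big(\sum|\psi(y_i)|^2\Big)^{1/2}\le\tfrac c2\sup_{(\varphi,\psi)}\sum\big(|\varphi(x_i)|^2+|\psi(y_i)|^2\big).$$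
Hence the functions $(\varphi,\psi)\mapsto\sum_i[\frac c2(|\varphi(x_i)|^2+|\psi(y_i)|^2)-|A(x_i,y_i)|]$ take values $\ge0$. They form a convex cone: concatenation, and scaling by $\sqrt t$. Lemma 1 gives a probability on $B_{X'}\times B_{X'}$ with marginals $\mu,\nu$ such that $|A(x,y)|\le\frac c2(\|x\|_\mu^2+\|y\|_\nu^2)$. Replacing $(x,y)$ by $(tx,t^{-1}y)$ and taking the infimum over $t$, we get $|A(x,y)|\le c\|x\|_\mu\|y\|_\nu$. For weakly $1$-summable $(x_j),(y_j)$, (M) gives $\sum\|x_j\|_\mu<\infty$ and $\sum\|y_j\|_\nu<\infty$, so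
$$\sum|A(x_j,y_j)|^{1/2}\le c^{1/2}\Big(\sum\|x_j\|_\mu\Big)^{1/2}\Big(\sum\|y_j\|_\nu\Big)^{1/2}<\infty.\qquad\square$$

Which spaces have (M)? Let $(\varepsilon_j)$ be independent random signs. A space $Y$ has cotype 2 if $(\sum\|y_j\|^2)^{1/2}\le c\,\mathbb E\|\sum\varepsilon_jy_j\|$ for all finite families, and type 2 if $\mathbb E\|\sum\varepsilon_jy_j\|\le c(\sum\|y_j\|^2)^{1/2}$. Hilbert spaces have both, $\ell_1$ has cotype 2, $c_0$ does not. We write [DJT] for Diestel–Jarchow–Tonge, *Absolutely Summing Operators*, and use two published theorems.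

* (Ma) If $Y$ has cotype 2 and $T:\ell_\infty^N\to Y$, then $\|Tf\|\le C\|T\|(\sum\nu_j|f_j|^2)^{1/2}$ for some probability $\nu$ on $\{1,\dots,N\}$, where $C$ depends only on the cotype 2 constant. (By [DJT, Ch. 11], $T$ is $2$-summing with $\pi_2(T)\le C\|T\|$; then apply Pietsch domination.)
* (P) Pisier, *Counterexamples to a conjecture of Grothendieck*, Acta Math. 151 (1983): every Banach space of cotype 2 embeds isometrically in a Banach space $P$ of cotype 2 with $\pi,\varepsilon$ equivalent on $P\otimes P$.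

Every cotype 2 space $E$ has (M). Let $Te_j=x_j$ define $T:\ell_\infty^N\to E$, so $\|T\|=w(x_j)$. By (Ma), $T=vD$ with $De_j=\sqrt{\nu_j}e_j$ and $v:\ell_2^N\to E$, $\|v\|\le C\|T\|$ (define $v$ on the span of the $e_j$ with $\nu_j>0$, and $0$ on the others). Then
$$\sum\|x_j\|_\mu=\sum\sqrt{\nu_j}\|ve_j\|_\mu\le\Big(\sum_j\|ve_j\|_\mu^2\Big)^{1/2}=\Big(\int\sum_j|\varphi(ve_j)|^2d\mu\Big)^{1/2}\le\|v\|\le C\,w(x_j).\tag{2}$$

## 4. Two theorems that together give a counterexample

**Main Theorem.** For $\mathbb K=\mathbb R$ and for $\mathbb K=\mathbb C$ there is an infinite-dimensional Banach space $X$ with $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$, and there are $z_g\in X\otimes X$ $(g=1,2,\dots)$ with $\pi_X(z_g)\ge\frac{\sqrt g}{144}\,\varepsilon_X(z_g)>0$. In particular $X\tilde\otimes_\pi X\ne X\tilde\otimes_\varepsilon X$, and the conjecture is false.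

**Theorem A.** There are a Banach space $E$ over $\mathbb K$ with (M) and $z_g\in E\otimes E$ with $\varepsilon_E(z_g)\le36\sqrt g$ and $\pi_X(z_g)\ge g/4$ for every Banach space $X\supset E$ (isometrically).

**Theorem B.** Every Banach space $E$ with (M) embeds isometrically in a Banach space $X$ such that

* (B1) $X$ has (M);
* (B2) there is $C'$ such that (1) holds.

*Proof of the Main Theorem from A and B.* Take $E$ from A and $X\supset E$ from B. By Proposition 3, $\mathcal L_{d,1}(^2X)=\mathcal L(^2X)$. Moreover $\varepsilon_X(z_g)=\varepsilon_E(z_g)\le36\sqrt g$ and $\pi_X(z_g)\ge g/4\ge\frac{\sqrt g}{144}\varepsilon_X(z_g)$. Here $\varepsilon_X(z_g)>0$ because $z_g\ne0$. Since $\pi_X$ and $\varepsilon_X$ are not equivalent, $X$ is infinite-dimensional. $\square$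

The two theorems pull in opposite directions. Theorem B makes $\pi_X$ as small as $h_X$; Theorem A must supply tensors whose $\pi$-norm stays large in every superspace. The obvious source of spaces with (M), cotype 2, is useless for A: if $E$ had cotype 2, then by (P) $E\subset P_E$ with $\pi_{P_E}\le K\varepsilon_{P_E}$, so $g/4\le\pi_{P_E}(z_g)\le K\varepsilon_E(z_g)\le36K\sqrt g$ for all $g$, which is absurd. So $E$ must have (M) without cotype 2. Correspondingly, in B the space $X$ cannot have cotype 2; what will have cotype 2 is the quotient $X/E$.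

## 5. Tools: a minimax lemma and random signs in $P/\ell_2$

In quotients of weights, $0/0=0$ and $a/0=\infty$ for $a>0$. With this convention $(a,d)\mapsto a^2/d$ is jointly convex and lower semicontinuous on $[0,\infty)^2$.

**Lemma 4 (Ky Fan type).** Let $C$ be a compact convex set in a Hausdorff topological vector space, $(f_\gamma)$ convex lower semicontinuous functions $C\to[0,\infty]$, and $r\ge0$. Suppose that each finite combination $\sum p_\gamma f_\gamma$ ($p_\gamma>0$, $\sum p_\gamma=1$) takes a value $\le r$. Then some $d\in C$ satisfies $f_\gamma(d)\le r$ for all $\gamma$.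

*Proof.* The sets $\{f_\gamma\le r\}$ are closed in $C$, so by compactness it suffices to treat $f_1,\dots,f_n$. If $\bigcap\{f_i\le r\}=\emptyset$, then, again by compactness, $\bigcap\{f_i\le r+\delta\}=\emptyset$ for some $\delta>0$. The set $\{a\in\mathbb R^n:\exists d\ f_i(d)\le a_i\ \forall i\}$ is convex, nonempty (the combination with $p_i=1/n$ has a finite value), and misses $\{a:a_i\le r+\delta\ \forall i\}$. Separate these convex sets by a vector $p\neq0$. Letting coordinates tend to $-\infty$ in the second set gives $p_i\ge0$; normalize $\sum p_i=1$. Then $\sum p_if_i(d)\ge r+\delta$ whenever all $f_i(d)$ are finite.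

Some $p_i$ may vanish, so we perturb. For $0<s<1$ let $p^{(s)}=(1-s)p+s(\frac1n,\dots,\frac1n)$ and choose $d_s$ with $\sum p_i^{(s)}f_i(d_s)\le r$. All weights are positive, so all $f_i(d_s)<\infty$, and $(1-s)\sum p_if_i(d_s)\le r$. For small $s$ this gives $\sum p_if_i(d_s)<r+\delta$, a contradiction. $\square$

From now on $P$ is the space from (P) for the cotype 2 space $\ell_2\subset P$. So there is $c_P\ge1$ with
$$\Big(\sum\|p_k\|^2\Big)^{1/2}\le c_P\,\mathbb E\Big\|\sum\varepsilon_kp_k\Big\|\quad(p_k\in P),$$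
and there is $K_P$ with $\pi_P(\sum_{i\le m}e_i\otimes e_i)\le K_P$ for all $m$, because $\varepsilon(\sum_{i\le m}e_i\otimes e_i)=1$ (in $\ell_2$, hence in $P$). We also use Khinchine's inequality $\mathbb E|\sum\varepsilon_ia_i|\ge2^{-1/2}(\sum a_i^2)^{1/2}$ for real $a_i$, and Kahane's, $\|\cdot\|_{L_2}\le\sqrt2\|\cdot\|_{L_1}$ for vector-valued sums $\sum\varepsilon_jy_j$.

**Lemma 5.** Let $K_0=15$. For any set $I$ and $y_1,\dots,y_N\in\ell_1(I;P/\ell_2)=\ell_1(I;P)/\ell_1(I;\ell_2)$ there are lifts $\lambda_j\in\ell_1(I;P)$ with $\mathbb E\|\sum\varepsilon_j\lambda_j\|\le K_0\,\mathbb E\|\sum\varepsilon_jy_j\|$.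

*Proof.* **Step 1: reduction to one coordinate.** Norms are sums over $i\in I$, so we lift each coordinate separately. The lifts are summable over $i$: averaging over the signs other than $\varepsilon_j$, $\|\lambda_{j,i}\|\le\mathbb E\|\sum_k\varepsilon_k\lambda_{k,i}\|\le K_0\sum_k\|y_{k,i}\|$. So let $y_j\in P/\ell_2$.

**Step 2: lift the whole random variable, then keep its first-order part.** On $\{\pm1\}^N$ put $F(\varepsilon)=\sum\varepsilon_jy_j$. Choose an odd $f:\{\pm1\}^N\to P$ with $f(\varepsilon)$ a lift of $F(\varepsilon)$ and $\|f(\varepsilon)\|\le2\|F(\varepsilon)\|$: choose on one of each pair $\pm\varepsilon$ and extend by oddness. Let $f=\sum_Aw_Af_A$ be the Walsh expansion, $w_A=\prod_{j\in A}\varepsilon_j$, $f_A=\mathbb E(w_Af)$; only odd $|A|$ occur. Then $f_{\{j\}}$ lifts $\mathbb E(\varepsilon_jF)=y_j$, and for $|A|\ge3$ the vector $f_A$ lifts $\mathbb E(w_AF)=0$, so $f_A\in\ell_2$.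

**Step 3: the higher-order part is controlled in $L_2(\ell_2)$.** Let $T_{1/2}w_A=2^{-|A|}w_A$. It is a contraction on $L_2(P)$: $T_{1/2}f(\varepsilon)=\mathbb E_\delta f(\varepsilon\delta)$ for independent signs $\delta_j$ with mean $\frac12$. The function $h=f-2T_{1/2}f=\sum_{|A|\ge3}(1-2^{1-|A|})w_Af_A$ has no first-order part, so it is $\ell_2$-valued, and $\|h\|_{L_2}\le3\|f\|_{L_2}$. Let $R=\sum_{|A|\ge3}w_Af_A$. The coefficients $1-2^{1-|A|}$ are at least $\frac34$, so by orthogonality in $L_2(\ell_2)$, $\|R\|_{L_2}\le\frac43\|h\|_{L_2}\le4\|f\|_{L_2}$. Therefore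
$$\mathbb E\Big\|\sum\varepsilon_jf_{\{j\}}\Big\|\le\|f-R\|_{L_2}\le5\|f\|_{L_2}\le10\|F\|_{L_2}\le10\sqrt2\,\mathbb E\|F\|\le15\,\mathbb E\|F\|.\qquad\square$$

Note that the lift in Lemma 5 depends on the family $(y_j)$ and is not linear. Turning such lifts into one linear lift is the main labor of Section 7.

## 6. Gluing copies of $P$ onto $E$

What makes (B2) true on $P$ is $\pi_P(\sum e_i\otimes e_i)\le K_P$. So we want every $v:\ell_2^m\to X$ to extend to $P\supset\ell_2^m$ with controlled norm: then $\sum v_1e_i\otimes v_2e_i$ is the image of $\sum e_i\otimes e_i$. To force one operator $v:\ell_2\to E$ to extend, one glues: divide $E\oplus_1P$ by $\{(-vs,s):s\in\ell_2\}$. Gluing for all operators at once creates new operators into the new space, so one iterates. The naive version, gluing along all norm one operators into the current space with identification $vs\sim s$, loses control of the quotient by $E$: the factor $1-\eta(1+K_0)$ in (5) below equals $-K_0$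 when $\eta=1$. Two changes repair this. We glue with a small factor, $\eta vs\sim s$; and we glue only along operators that come from an explicit $\ell_1$-type space $A_k$ mapping onto the current space. One then has to prove that all operators from $\ell_2^m$ do come from $A_k$ (Lemma 6).

**The construction.** Fix $0<\eta\le\min\big(\frac1{2(1+K_0)},\frac1{4c_P}\big)$. Let $X_0=A_0=E$, $Q_0=\mathrm{id}$. Suppose given $X_k$, $A_k=E\oplus_1\Lambda_0\oplus_1\dots\oplus_1\Lambda_{k-1}$ and a surjection $Q_k:A_k\to X_k$ with $\|Q_k\|\le1$. Let $I_k$ be the unit ball of $\mathcal L(\ell_2,A_k)$, used as an index set, and put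
$$\Lambda_k=\ell_1(I_k;P)\supset\Sigma_k=\ell_1(I_k;\ell_2),\qquad W_k:\Sigma_k\to A_k,\quad W_ks=\sum_{w\in I_k}w(s_w),$$
so $\|W_k\|\le1$. Define
$$X_{k+1}=(X_k\oplus_1\Lambda_k)/N_k,\quad N_k=\{(-\eta Q_kW_ks,s):s\in\Sigma_k\},\qquad Q_{k+1}(a,\lambda)=[(Q_ka,\lambda)].$$
$N_k$ is the graph of a bounded operator on a closed subspace, hence closed. Since $\|x-\eta Q_kW_ks\|+\|s\|\ge\|x\|-\eta\|s\|+\|s\|\ge\|x\|$, the map $x\mapsto[(x,0)]$ embeds $X_k$ isometrically in $X_{k+1}$. $Q_{k+1}$ is onto, has norm at most $1$, and extends $Q_k$. Let $X$ be the completion of $\bigcup X_k$. The relation built in is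
$$[(0,s)]=\eta\,Q_kW_ks\quad\text{in }X_{k+1},\ s\in\Sigma_k.\tag{3}$$

**The quotients by $E$.** Let $Y_n=X_n/E$, and let $I^{(n)}$ be the disjoint union of $I_0,\dots,I_{n-1}$, $\Lambda^{(n)}=\Lambda_0\oplus_1\dots\oplus_1\Lambda_{n-1}=\ell_1(I^{(n)};P)$, $\Sigma^{(n)}=\ell_1(I^{(n)};\ell_2)$. Let $\mathsf P:A_k\to\Lambda^{(k)}$ be the projection, and $\bar Q_n:\Lambda^{(n)}\to Y_n$, $\bar Q_n\lambda=Q_n(0,\lambda)+E$. Then $\|\bar Q_n\|\le1$. As $Q_n$ is the identity on $E$, we have $Q_na+E=\bar Q_n\mathsf Pa$, and $\bar Q_n$ is onto.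

The space $N_k+(E\oplus0)$ is the preimage of $E$ under the quotient map onto $X_{k+1}$, hence closed, and $Y_{k+1}=(X_k\oplus_1\Lambda_k)/(N_k+(E\oplus0))$. Dividing first by $E\oplus0$ gives, isometrically,
$$Y_{k+1}=(Y_k\oplus_1\Lambda_k)/\{(-\eta\bar Q_k\mathsf PW_ks,s):s\in\Sigma_k\},\qquad\bar Q_{k+1}(\lambda,\lambda_k)=[(\bar Q_k\lambda,\lambda_k)].$$
As before $Y_k\subset Y_{k+1}$ isometrically. Dividing further by $Y_k$ amounts to dividing $Y_k\oplus_1\Lambda_k$ by $Y_k\oplus\Sigma_k$, so $Y_{k+1}/Y_k=\Lambda_k/\Sigma_k=\ell_1(I_k;P/\ell_2)$, with quotient map $q_k[(y,\lambda)]=\lambda+\Sigma_k$.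

**Step 1: a lower bound for the norm of $Y_{k+1}$.** Let $\xi=[(y,\lambda)]\in Y_{k+1}$. For $s\in\Sigma_k$ we have $\|y-\eta\bar Q_k\mathsf PW_ks\|+\|\lambda+s\|\ge\|y\|-\eta\|s\|+\|\lambda+s\|$. Insert $\|s\|\le\|\lambda+s\|+\|\lambda\|$ and $\|\lambda+s\|\ge\|q_k\xi\|$, and take the infimum over $s$:
$$\|\xi\|\ge\|y\|-\eta\|\lambda\|+(1-\eta)\|q_k\xi\|.\tag{4}$$

**Step 2: lifting random sums.** We claim that for $\xi_1,\dots,\xi_N\in Y_n$ there are $\lambda_j\in\Lambda^{(n)}$ with $\bar Q_n\lambda_j=\xi_j$ and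
$$\mathbb E\Big\|\sum\varepsilon_j\lambda_j\Big\|\le2K_0\,\mathbb E\Big\|\sum\varepsilon_j\xi_j\Big\|.\tag{6}$$
Lift $q_{n-1}\xi_j$ to $\lambda_j^{n-1}\in\Lambda_{n-1}$ by Lemma 5. If $(y,\lambda)$ represents $\xi_j$, then $\lambda-\lambda_j^{n-1}\in\Sigma_{n-1}$, so subtracting an element of the divided subspace we can write $\xi_j=[(\xi_j',\lambda_j^{n-1})]$ with $\xi_j'\in Y_{n-1}$. Apply (4) to $\sum\varepsilon_j\xi_j$ and average:
$$\mathbb E\Big\|\sum\varepsilon_j\xi_j\Big\|\ge\mathbb E\Big\|\sum\varepsilon_j\xi'_j\Big\|+(1-\eta-\eta K_0)\mathbb E\Big\|\sum\varepsilon_jq_{n-1}\xi_j\Big\|\ge\mathbb E\Big\|\sum\varepsilon_j\xi_j'\Big\|+\frac1{2K_0}\mathbb E\Big\|\sum\varepsilon_j\lambda_j^{n-1}\Big\|,\tag{5}$$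
since $1-\eta(1+K_0)\ge\frac12$. Iterate with $\xi_j'\in Y_{n-1}$, and so on, down to $Y_0=0$. The norm of $\Lambda^{(n)}$ is the sum of the norms of the stages, so adding up gives (6); and $\bar Q_n\lambda_j=\xi_j$ by the formula for $\bar Q_{k+1}$ and induction.

**Step 3: uniform cotype 2.** For $\lambda_j\in\Lambda^{(n)}$, the triangle inequality in $\ell_2$ and cotype 2 of $P$ in each coordinate give
$$\Big(\sum_j\|\lambda_j\|^2\Big)^{1/2}\le\sum_i\Big(\sum_j\|\lambda_{j,i}\|^2\Big)^{1/2}\le c_P\,\mathbb E\Big\|\sum\varepsilon_j\lambda_j\Big\|.\tag{7}$$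
With (6) and $\|\xi_j\|\le\|\lambda_j\|$, the space $Y_n$ has cotype 2 constant at most $2K_0c_P$, uniformly in $n$.

## 7. Linear lifts of operators $\ell_2^m\to X_n/E$

**Lemma 6.** There is $K_1$, independent of $n,m$, such that every $v:\ell_2^m\to Y_n$ has a linear lift $\tilde v:\ell_2^m\to\Lambda^{(n)}$, $\bar Q_n\tilde v=v$, $\|\tilde v\|\le K_1\|v\|$.

The plan: replace the $\ell_1$-sum $\Lambda^{(n)}$ by a weighted $\ell_2$-sum $\Lambda_*$ inside it, so well chosen that the kernel of $\bar Q_n$ on $\Lambda_*$ becomes Hilbertian and lifts still exist. The lifting problem is then one about an extension of a Hilbert space by a Hilbert space inside a cotype 2 space, and duality with Maurey's extension theorem solves it. We use the following published facts. A space $Z$ is K-convex if the projections $f\mapsto\sum_j\varepsilon_j\mathbb E(\varepsilon_jf)$ are bounded on $L_2(Z)$ uniformly in the number of signs; the constant passes to subspaces. $Z$ is B-convex if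 for some $N$ and $\delta>0$ any $x_1,\dots,x_N\in B_Z$ admit signs with $\|\sum\pm x_j\|\le(1-\delta)N$ (a Hilbert space is, with $N=2$: one of $\|x\pm y\|$ is at most $\sqrt2$; $\ell_1$ is not).

* Maurey's extension theorem [DJT, 12.22]: if $G$ has type 2, $G_0\subset G$, $H$ Hilbert, every $u:G_0\to H$ extends to $G$ with norm $\le C\|u\|$, $C$ depending only on the type 2 constant of $G$.
* If $Z$ is K-convex of cotype 2, then $Z'$ has type 2, with constant controlled by the K-convexity and cotype 2 constants [DJT, Ch. 13].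
* B-convex $\Leftrightarrow$ K-convex (Pisier, Ann. of Math. 115 (1982)).
* If $R\subset Z$ and $R$, $Z/R$ are B-convex, so is $Z$ (Giesy, Trans. AMS 125 (1966)).

*Proof of Lemma 6.* The case $v=0$ is trivial; let $\|v\|=1$ and $I=I^{(n)}$.

**Step (a): the kernel of $\bar Q_n$ is a graph-like copy of $\Sigma^{(n)}$.** Let $\bar W:\Sigma^{(n)}\to\Lambda^{(n)}$, $\bar Ws=\sum_k\mathsf PW_ks_k$; it maps $\Sigma_k$ into $\Lambda^{(k)}$. Put $\theta=\mathrm{id}-\eta\bar W$. Then $\ker\bar Q_n=\theta\Sigma^{(n)}$. For $n=0$ both are $0$. For the step from $n$ to $n+1$: $\bar Q_{n+1}(\lambda,\lambda_n)=0$ iff $\lambda_n=s_n\in\Sigma_n$ and $\bar Q_n\lambda=-\eta\bar Q_n\mathsf PW_ns_n$. By induction the latter means $\lambda+\eta\mathsf PW_ns_n=\theta s$ for some $s\in\Sigma^{(n)}$, i.e. $(\lambda,\lambda_n)=(\theta s-\eta\mathsf PW_ns_n,s_n)=\theta(s,s_n)$.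

**Step (b): weights adapted to $\bar W$.** For $i=w\in I_k$ let $w_{ji}:\ell_2\to P$ $(j\in I^{(k)})$ be the components of $\mathsf Pw:\ell_2\to\ell_1(I^{(k)};P)$. We claim that there is $d^{(i)}\in\ell_1(I^{(k)})_+$ with
$$\sum_jd^{(i)}_j\le1,\qquad\sum_j\frac{\|w_{ji}h\|^2}{d_j^{(i)}}\le c_P^2\|h\|^2\quad\text{for all }h\in\ell_2.\tag{8}$$
The set $\{d\ge0,\sum d_j\le1\}$ is convex and weak* compact in $\ell_1=c_0'$. For $\|h\|\le1$ the function $d\mapsto\sum_j\|w_{ji}h\|^2/d_j$ is convex and weak* lower semicontinuous. A finite convex combination of these functions, with weights $p_k$ and vectors $h_k$, is $d\mapsto\sum_jb_j^2/d_j$ with $b_j=(\sum_k\|w_{ji}h_k'\|^2)^{1/2}$, $h_k'=\sqrt{p_k}h_k$, $\sum_k\|h'_k\|^2\le1$. By (7), applied to the vectors $\mathsf Pwh_k'$,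
$$\sum_jb_j\le c_P\,\mathbb E\Big\|\mathsf Pw\sum_k\varepsilon_kh_k'\Big\|\le c_P\Big(\sum\|h_k'\|^2\Big)^{1/2}\le c_P .$$
At $d_j=b_j/\sum b$ (or $d=0$ if $b=0$) the combination has the value $(\sum_jb_j)^2\le c_P^2$. Lemma 4 with $r=c_P^2$ gives the claim for $\|h\|\le1$, and homogeneity gives (8). Extend $d^{(i)}$ by $0$ to $I$.

**Step (c): weights adapted to $v$.** Write $|\lambda|_d=(\sum\|\lambda_i\|^2/d_i)^{1/2}$ and $c'=4K_0c_P$. We claim that there is $d\in\ell_1(I)_+$, $\sum d_i\le1$, such that each $h\in\ell_2^m$ has $\lambda$ with $\bar Q_n\lambda=vh$ and $|\lambda|_d\le2c'\|h\|$.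

Let $\mathcal N$ be a finite $\frac12$-net in the unit sphere of $\ell_2^m$, and let $\mathcal V$ be the set of $(a_h)\in\mathbb R^{\mathcal N}$ for which there are $d\in\ell_1(I)_+$, $\sum d_i\le1$, and lifts $\lambda^h$ of $vh$ with $|\lambda^h|_d^2\le a_h$ for all $h\in\mathcal N$. $\mathcal V$ is convex, by joint convexity of $\|\lambda\|^2/d$. It is nonempty: take any lifts $\mu^h$ and the weight $e_i$ proportional to $\sum_h\|\mu^h_i\|$ with $\sum e_i=1$ (or $e=0$ if all $\mu^h=0$); then $\|\mu_i^h\|^2/e_i\le S\|\mu_i^h\|$ with $S=\sum_{i,h}\|\mu^h_i\|$. Suppose $\mathcal V$ missed $\{a:a_h\le c'^2\ \forall h\}$. As in Lemma 4, separation would give $p_h\ge0$, $\sum p_h=1$, with $\sum p_ha_h\ge c'^2$ on $\mathcal V$. Lift the vectors $v(\sqrt{p_h}h)$, $p_h>0$, by (6) to $\lambda^h$. With $b_i=(\sum_h\|\lambda_i^h\|^2)^{1/2}$, (7) gives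
$$\sum_ib_i\le c_P\mathbb E\Big\|\sum\varepsilon_h\lambda^h\Big\|\le2K_0c_P\,\mathbb E\Big\|v\sum\varepsilon_h\sqrt{p_h}h\Big\|\le2K_0c_P.$$
With $d_i=b_i/\sum b$ (or $d=0$), $\sum_h|\lambda^h|_d^2=(\sum b_i)^2\le(2K_0c_P)^2$. Now use the weight $\frac12d+\frac12e$, the lifts $\lambda^h/\sqrt{p_h}$ of $vh$ if $p_h>0$, and the lifts $\mu^h$ if $p_h=0$. All squared norms are finite, so this is a point of $\mathcal V$, and for it $\sum p_ha_h\le2\sum_h|\lambda^h|_d^2\le8K_0^2c_P^2<16K_0^2c_P^2=c'^2$, a contradiction. So there are a weight $d$ and lifts with $|\lambda^h|_d\le c'$ for all $h\in\mathcal N$.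

Finally, a unit vector can be written $h=\sum_{r\ge0}2^{-r}c_rh_r$ with $h_r\in\mathcal N$, $0\le c_r\le1$ (approximate, rescale the remainder, repeat), and $\lambda=\sum2^{-r}c_r\lambda^{h_r}$ is a lift with $|\lambda|_d\le2c'$. The series converges in $\ell_1(I;P)$ since $\|\lambda\|_{\ell_1(I;P)}\le|\lambda|_d$ by Cauchy–Schwarz.

**Step (d): one weight for both, and $\theta$ becomes an isomorphism.** Put $(\Pi d)_j=\sum_id_id_j^{(i)}$, so $\sum_j(\Pi d)_j\le\sum_id_i$, and $d^*=\frac12\sum_{k\ge0}2^{-k}\Pi^kd$. Then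
$$\sum d_i^*\le1,\qquad d^*\ge\tfrac12d,\qquad\Pi d^*=\sum_{k\ge0}2^{-(k+1)}\Pi^{k+1}d\le2d^*.$$
Let $|\lambda|_*=(\sum\|\lambda_i\|^2/d_i^*)^{1/2}\ge\|\lambda\|_{\ell_1(I;P)}$, $\Lambda_*=\{\lambda\in\Lambda^{(n)}:|\lambda|_*<\infty\}$, $\Sigma_*=\Lambda_*\cap\Sigma^{(n)}$. With the norm $|\cdot|_*$, $\Lambda_*$ is a weighted $\ell_2$-sum of copies of $P$, and $\Sigma_*$ is a Hilbert space. For $s\in\Sigma_*$ we have $(\bar Ws)_j=\sum_iw_{ji}s_i$ and
$$\|(\bar Ws)_j\|^2\le\Big(\sum_i\|w_{ji}s_i\|\Big)^2\le(\Pi d^*)_j\sum_i\frac{\|w_{ji}s_i\|^2}{d_i^*d_j^{(i)}}\le2d_j^*\sum_i\frac{\|w_{ji}s_i\|^2}{d_i^*d_j^{(i)}}.$$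
Zero denominators occur only with zero numerators: $d_i^*=0$ forces $s_i=0$, and $d_j^{(i)}=0$ forces $w_{ji}=0$ by (8). If $d_j^*=0$, the display shows $(\bar Ws)_j=0$. Divide by $d_j^*$, sum over $j$ and use (8):
$$|\bar Ws|_*^2\le2\sum_i\frac1{d_i^*}\sum_j\frac{\|w_{ji}s_i\|^2}{d_j^{(i)}}\le2c_P^2|s|_*^2.$$
As $\eta\sqrt2c_P\le\frac12$, we get $\frac12|s|_*\le|\theta s|_*\le\frac32|s|_*$ on $\Sigma_*$.

Moreover, if $s\in\Sigma^{(n)}$ and $\theta s\in\Lambda_*$, then $s\in\Sigma_*$. Indeed $\bar W$ maps into the stages below $n-1$, so the stage $n-1$ component $s_{n-1}$ of $s$ equals that of $\theta s$, and $s_{n-1}\in\Sigma_*$. Then $\theta(s-s_{n-1})=\theta s-\theta s_{n-1}\in\Lambda_*$ with $s-s_{n-1}\in\Sigma^{(n-1)}$; descend through the stages.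

**Step (e): splitting.** Let $Z=\{(\lambda,h)\in\Lambda_*\oplus_2\ell_2^m:\bar Q_n\lambda=vh\}$, a closed subspace since $\bar Q_n$ is continuous for $|\cdot|_*$, and let $\rho(\lambda,h)=h$. By (c) and $d^*\ge\frac12d$, each $h$ has a preimage with $|\lambda|_*\le\sqrt2\cdot2c'\|h\|$, of norm at most $(1+8c'^2)^{1/2}\|h\|$. So $\rho$ is onto, $\|\rho\|\le1$, and with $R=\ker\rho$ the quotient $Z/R$ is isomorphic to $\ell_2^m$ with constant at most $(1+8c'^2)^{1/2}$. By (a) and (d), $R=\{(\theta s,0):s\in\Sigma_*\}$, which is $3$-isomorphic to a Hilbert space. $Z$ has cotype 2 with constant depending only on $c_P$: in $\Lambda_*\oplus_2\ell_2^m$ sum the squares of the cotype inequalities of the coordinates and use $(\mathbb E\|\cdot\|)^2\le\mathbb E\|\cdot\|^2$, then Kahane.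

The K-convexity constants of the spaces $Z$ arising in this way are bounded by a constant depending only on these constants. Each such $Z$ is B-convex by the three-space property, hence K-convex. If the constants were unbounded along $Z_1,Z_2,\dots$, consider the $\ell_2$-sum of the $Z_k$. The $\ell_2$-sum of the subspaces $R_k$ is isomorphic to a Hilbert space, and the quotient by it is the $\ell_2$-sum of the $Z_k/R_k$, again isomorphic to a Hilbert space. So the $\ell_2$-sum of the $Z_k$ is B-convex, hence K-convex. This is impossible, as it contains every $Z_k$ isometrically.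

So $Z'$ has type 2 with a uniform constant. The map $\rho':(\ell_2^m)'\to Z'$ is an isomorphic embedding with $\|\rho'\|\le1$ and inverse of norm at most $(1+8c'^2)^{1/2}$. By Maurey's extension theorem, applied to $(\rho')^{-1}$ on $\rho'((\ell_2^m)')$, there is $\tau:Z'\to(\ell_2^m)'$ with $\tau\rho'=\mathrm{id}$ and $\|\tau\|\le K_1$, $K_1$ uniform. $Z$ is reflexive, because $R$ is Hilbertian and of finite codimension. So $\tau'$ maps $\ell_2^m$ into $Z''=Z$ and $\rho\tau'=\mathrm{id}$. Thus $\tau'h=(\tilde vh,h)$ with $\tilde v$ linear, $\bar Q_n\tilde v=v$, and $\|\tilde vh\|\le|\tilde vh|_*\le K_1\|h\|$. $\square$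

## 8. Proof of Theorem B

**Proof of (B2).** For fixed $m$, $\pi_X(\sum v_1e_i\otimes v_2e_i)$ is continuous in $(v_1,v_2)$, and $\bigcup X_n$ is dense in $X$. So it is enough to consider $v_1,v_2:\ell_2^m\to X_n$ (common $n$) of norm at most $1$. Let $v$ be one of them. Lift the induced $\bar v:\ell_2^m\to Y_n$ by Lemma 6 to $\tilde v:\ell_2^m\to\Lambda^{(n)}$ with $\|\tilde v\|\le K_1$. Then $v_0=v-Q_n(0,\tilde v)$ maps into $E$, since $vh+E=\bar Q_n\tilde vh=Q_n(0,\tilde vh)+E$, and $\|v_0\|\le1+K_1$. So $v=Q_na$ with $a=(v_0,\tilde v):\ell_2^m\to A_n$ and $\|a\|\le K_2:=1+2K_1$.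

Let $w\in I_n$ be $K_2^{-1}a$ composed with the projection $\ell_2\to\ell_2^m$, and let $j_w:P\to X_{n+1}$, $j_wp=[(0,p\text{ at coordinate }w)]$, so $\|j_w\|\le1$. For $h\in\ell_2^m$, (3) gives $j_wh=\eta Q_nw(h)=\eta K_2^{-1}vh$. So $v$ extends to $\frac{K_2}\eta j_w:P\to X$, and for $\|v_1\|,\|v_2\|\le1$
$$\pi_X\Big(\sum v_1e_i\otimes v_2e_i\Big)\le(K_2/\eta)^2\,\pi_P\Big(\sum e_i\otimes e_i\Big)\le(K_2/\eta)^2K_P.\qquad\square$$

**Proof of (B1).** Let $C$ be the (M)-constant of $E$. Let $x_1,\dots,x_N\in X_n$, $Te_j=x_j$, $T:\ell_\infty^N\to X_n$, and assume $\|T\|=w(x_j)\le1$. We split $T$ into a part with values in $E$ and a part that factors through $\ell_2^N$ as in (2). As $Y_n$ has uniform cotype 2, (Ma) factors the induced $\bar T:\ell_\infty^N\to Y_n$ as $\bar T=vD$, $De_j=\sqrt{\nu_j}e_j$, $v:\ell_2^N\to Y_n$, $\|v\|\le C_1$, with $C_1$ independent of $n,N$. Lift $v$ to $\tilde v$ with $\|\tilde v\|\le K_1C_1$, put $\tilde T=\tilde vD$ and $T_0=T-Q_n(0,\tilde T)$.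 Then $T_0$ maps into $E$, and $\|T_0\|\le1+K_1C_1$ since $\|D\|\le1$. For a probability $\mu$ on $B_{X'}$, restricting functionals to $E$, (M) for $E$ gives $\sum_j\|T_0e_j\|_\mu\le C(1+K_1C_1)$. With $u=Q_n(0,\tilde v)$,
$$\sum_j\|Q_n(0,\tilde Te_j)\|_\mu=\sum_j\sqrt{\nu_j}\,\|ue_j\|_\mu\le\Big(\int\sum_j|\varphi(ue_j)|^2d\mu\Big)^{1/2}\le\|u\|\le K_1C_1.$$
So $\sum\|x_j\|_\mu\le C(1+K_1C_1)+K_1C_1$. By density of $\bigcup X_n$, $X$ has (M). $\square$

This proves Theorem B. It remains to build $E$.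

## 9. A Gaussian sequence space

Until Section 12 scalars are real. The space $E$ is built from finite-dimensional Hilbert blocks $\mathbb R^{n_l}$, arranged in groups of $g$ blocks, and the tensor $z_g$ is the sum of the identities of the $g$ blocks of a group. Its $\pi$-norm will be large because there are functionals $\psi$, each acting on all $g$ blocks at once by $x\mapsto\sum_l\langle v_\psi^l,x^l\rangle$ with random vectors $v_\psi^l$ of length about $1$: a form built from them sees each block with weight about $1/n_l$, and the identity of a block has trace $n_l$, so each block contributes a constant. With a single system of functionals $\varepsilon(z_g)$ would also be large, since $(\psi\otimes\psi)(z_g)=\sum_l|v_\psi^l|^2$ has expectation $g$. Hence we take two independent systems on two copies of the space.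

For (M), suppose $\mu=\sum m_i\delta_{\varphi_i}$. If the random functional $\Phi=\sum\varepsilon_i\sqrt{m_i}\varphi_i$ had bounded norm on average, Khinchine would give $\sum_j\|x_j\|_\mu\le\sqrt2\,\mathbb E\sum_j|\Phi(x_j)|\le\sqrt2\,\mathbb E\|\Phi\|w(x_j)$. This suggests putting all functionals $\sum_\psi t(\psi)\psi$, $|t|_{\ell_2}\le1$, in the dual ball. But with $M$ Gaussian vectors in $\mathbb R^{n}$ the map $t\mapsto\sum t(\psi)v_\psi$ has squared Hilbert–Schmidt norm of expectation $M$, so its squared operator norm is typically of order $M/n$ at least, too large if $n\ll M$. On sparse $t$ it is bounded. This is why $t$ will be truncated at a level depending on the block.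

**Parameters.** $\alpha_0=1$. Let $\alpha_1<\alpha_2<\cdots$ be integers, with indices grouped into consecutive blocks $\mathcal G_g$, $|\mathcal G_g|=g$. Let $\alpha_{l+1}=\alpha_l^4$ inside a group, and $\alpha_{l+1}\ge\alpha_l^4$ always ($l\ge0$). Put
$$n_l=\alpha_l^2,\quad\beta_l=\alpha_l^4\le\alpha_{l+1},\quad n^{(g)}=\sum_{l\in\mathcal G_g}n_l,\quad M_g=1000\,n^{(g)}.$$
The first $\alpha_l$ of each group is chosen so large, depending on $g$, that $\log M_g\le\alpha_l^{1/16}$ for $l\in\mathcal G_g$, and that the inequalities stated below for large $\alpha$ hold. The former is possible because $M_g\le2000\,\alpha_{\rm last}^2$ and $\log\alpha_{\rm last}=4^{g-1}\log\alpha_{\rm first}$. We also take $\alpha_1\ge64$. Then, for $l\ge1$, $\alpha_{l+1}\ge2\alpha_l$, and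
$$\sum_{l\ge1}\alpha_l^{-1/2}\le\tfrac12,\qquad16\sum_{l\ge1}\alpha_l^{-3/2}\le1,\qquad\sum_{l:\alpha_l\ge c}\frac1{\alpha_l}\le\frac2c\ \ (c>0).\tag{9}$$
The first two hold because each term is at most half of the preceding one and the first terms are at most $\frac18$ and $\frac1{512}$; the third follows from $\alpha_{l+1}\ge2\alpha_l$.

Let $\Psi_g$ be disjoint sets, $|\Psi_g|=M_g$, $\Psi=\bigsqcup\Psi_g$. For $l\in\mathcal G_g$ let $V_l=n_l^{-1/2}\Gamma_l:\mathbb R^{\Psi_g}\to\mathbb R^{n_l}$ with $\Gamma_l$ independent standard Gaussian matrices, and $v_\psi^l=V_l\delta_\psi$. Extend $V_l$ by $0$ on other groups. Take two independent such systems, $V_l^{(1)}$ and $V_l^{(2)}$. A vector is called $a$-sparse if it is supported on at most $a$ points, and $\Pi_F$ is the orthogonal projection onto $F$.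

**Lemma 7.** For each $g$, with positive probability, for both systems and all $l\in\mathcal G_g$:

* (R1) $|V_lu|\le2|u|$ for $\alpha_l$-sparse $u$.
* (R2) For finite families $m_i\ge0$, $\sum m_i\le1$, $\tau_i\in\mathbb R^{\Psi_g}$ $\alpha_{l-1}$-sparse, $|\tau_i|\le1$, $\sum_im_i\tau_i(\psi)^2\le1/\beta_l$ for all $\psi$, and every subspace $F\subset\mathbb R^{n_l}$,
$$\sum_im_i|\Pi_FV_l\tau_i|^2\le\frac{4\dim F}{n_l}\sum_im_i|\tau_i|^2+\frac1{\alpha_l}.$$
* (R3) $\frac1{M_g}\sum_{\psi\in\Psi_g}\big|\sum_{l\in\mathcal G_g}\langle v_\psi^l,x^l\rangle\big|\ge\frac12\big(\sum_{l\in\mathcal G_g}|x^l|^2/n_l\big)^{1/2}$ for all $x^l\in\mathbb R^{n_l}$.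
* (R4) $|\langle V_l^{(1)}u,V_l^{(2)}u'\rangle|\le\alpha_l^{-1/2}$ for $\alpha_{l-1}$-sparse unit $u,u'$.

(R1) bounds the truncated functionals. (R2) says that a mixture of sparse vectors, well spread over $\Psi_g$, looks isotropic in $\mathbb R^{n_l}$ even after the worst choice of $F$. (R3) gives the lower bounds, (R4) the independence of the two systems.

*Proof.* Write $\alpha=\alpha_l$, $a=\alpha_{l-1}\le\alpha^{1/4}$, $n=\alpha^2$, $b=\beta_l=n^2$, $M=M_g\ge1000n$, $\delta=1/\alpha$; recall $\log M\le\alpha^{1/16}$. At most $20g$ exceptional events are involved. Each has probability at most $e^{-\sqrt{\alpha_l}}$ (for (R3): at most $2e^{-n^{(g)}}$) when the $\alpha$'s exceed an absolute constant, so the total is $<1$ when the first $\alpha$ of the group is large enough. We use the theorem (Davidson–Szarek) that an $n\times m$ standard Gaussian matrix satisfies $\mathbb P(\|\Gamma\|>\sqrt n+\sqrt m+t)\le e^{-t^2/2}$, and Gaussian concentration: an $L$-Lipschitz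 function of standard Gaussian variables deviates from its mean by more than $t$ with probability at most $2e^{-t^2/(2L^2)}$.

**Step (R1).** For a fixed support $T$ of size $\alpha$, $\|\Gamma_l|_T\|\le\sqrt n+\sqrt\alpha+\frac12\sqrt n\le2\sqrt n$ except with probability $e^{-n/8}$, as $\sqrt\alpha\le\frac12\alpha=\frac12\sqrt n$. There are at most $M^\alpha$ supports, and $M^\alpha e^{-n/8}\le\exp(\alpha^{1+1/16}-\alpha^2/8)$.

**Step (R3).** The vectors $\gamma_\psi=(\sqrt{n_l}v^l_\psi)_{l\in\mathcal G_g}$ are independent standard Gaussian in $\mathbb R^{n^{(g)}}$. Substituting $x^l=\sqrt{n_l}\,\xi^l$, we must show $\frac1M\sum_\psi|\langle\gamma_\psi,\xi\rangle|\ge\frac12$ on the unit sphere. For fixed unit $\xi$ the average is an $M^{-1/2}$-Lipschitz function of the independent standard Gaussian variables $\langle\gamma_\psi,\xi\rangle$, with mean $\sqrt{2/\pi}\in(0.79,0.8)$. So it deviates by more than $0.1$ with probability $\le2e^{-M/200}=2e^{-5n^{(g)}}$. Apply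 this on a $\frac1{10}$-net of size $\le21^{n^{(g)}}$; as $\log21<3.1$, the exceptional probability is $\le2e^{-n^{(g)}}$. Otherwise the supremum $S$ over the sphere satisfies $S\le\sqrt{2/\pi}+0.1+0.1S$, so $S\le0.9/0.9=1$, and the infimum is at least $0.79-0.1-0.1>\frac12$.

**Step (R4).** Condition on $V_l^{(2)}$ satisfying (R1). For a fixed pair $u,u'$ the variable is Gaussian with variance $|V_l^{(2)}u'|^2/n\le4/n$. It exceeds $\frac12n^{-1/4}=\frac12\alpha^{-1/2}$ in modulus with probability $\le2e^{-\sqrt n/32}=2e^{-\alpha/32}$. Take $\frac14$-nets of the unit spheres of $\mathbb R^T$, for all supports $T$ of size $a$, altogether at most $(9M)^a$ points. For two fixed supports the supremum $B$ over the spheres and the maximum $B_0$ over the nets satisfy $B\le B_0+\frac14B+\frac14B$, so $B\le2B_0$. The union bound works since $2a\log(9M)\le2\alpha^{1/4}(3+\alpha^{1/16})$, which for large $\alpha$ is at most $\alpha/64$.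

**Step (R2), part 1: finitely many candidates.** Let $J=\lceil3b\log(4M)\rceil\le8b\log M$ and $\epsilon=M^{-10}$. For a $J$-tuple $(\tau_j)$ of $a$-sparse vectors with $|\tau_j|\le1$ and a subspace $F$ with $k=\dim F\ge1$, put
$$Q'=\frac1J\sum\tau_j\tau_j^T,\quad w'=\operatorname{tr}Q'=\frac1J\sum|\tau_j|^2,\quad Y'=\frac1J\sum|\Pi_FV_l\tau_j|^2 .$$
Let $f_1,\dots,f_k$ be an orthonormal basis of $F$; then $g_c=\Gamma_l^Tf_c$ are i.i.d. standard Gaussian vectors and $nY'=\sum_{c\le k}\langle Q'g_c,g_c\rangle$. Since $-\frac12\log(1-2x)\le2x$ for $0\le x\le\frac14$ (the left side is convex, vanishes at $0$, and is at most $\frac12$ at $\frac14$), diagonalizing $Q'$ gives $\mathbb Ee^{\lambda\langle Q'g,g\rangle}\le e^{2\lambda w'}$ for $0\le\lambda\le1/(4\|Q'\|)$. With $\lambda=1/(4\|Q'\|)$, Markov's inequality gives, for fixed $F$ and fixed tuple,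
$$\mathbb P\big(Y'\ge2kw'/n+\delta/2\big)\le e^{2\lambda kw'-\lambda(2kw'+n\delta/2)}=\exp\big(-n\delta/(8\|Q'\|)\big)$$
(if $Q'=0$ the event is empty). Take $\epsilon$-nets consisting of elements of the sets themselves: of the rank-$k$ orthogonal projections in operator norm, of size $\le(3/\epsilon)^{n^2}$; and of the $a$-sparse vectors of the unit ball, support by support, of size $\le(3M/\epsilon)^a$. As $\log(3/\epsilon)\le11\log M$ and $\log(3M/\epsilon)\le12\log M$, the probability that some net projection (some $k\le n$) and some net tuple with $\|Q'\|\le3a/b$ satisfy $Y'\ge2kw'/n+\delta/2$ is at most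
$$n\exp\Big(11n^2\log M+12aJ\log M-\frac{n\delta b}{24a}\Big).$$
Here $\frac{n\delta b}{24a}\ge\frac{\alpha^{4.75}}{24}$, $11n^2\log M\le11\alpha^{4+1/16}$ and $12aJ\log M\le96ab\log^2M\le96\alpha^{4.25+1/8}$, so the probability is as small as claimed. Assume that this event does not happen, that (R1) holds, and that $\|\Gamma_l\|\le6\sqrt M$; the last fails with probability $\le e^{-8M}$ (take $t=4\sqrt M$).

**Step (R2), part 2: reduction to the candidates by sampling.** Suppose (R2) is violated by $(m_i,\tau_i)$ and $F$; then $k=\dim F\ge1$. Put $w=\sum m_i|\tau_i|^2$ and $Y=\sum m_i|\Pi_FV_l\tau_i|^2>4kw/n+\delta$. Sample $J$ independent vectors, each equal to $\tau_i$ with probability $m_i$ and to $0$ with the remaining probability. For large $\alpha$ we have $J\delta\ge\alpha^3\ge256$. For the sample: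

* $\mathbb P(Y'<\frac34Y)\le\frac{4Y/J}{(Y/4)^2}=\frac{64}{JY}\le\frac{64}{J\delta}\le\frac14$ by Chebyshev, since the summands lie in $[0,4]$ by (R1) and so have second moment at most $4Y$.
* $\mathbb P(w'>\frac54w+\frac\delta{16})\le\frac{w/J}{(w/4+\delta/16)^2}\le\frac{16}{J\delta}\le\frac14$, since the summands lie in $[0,1]$ and $(x+y)^2\ge4xy$.
* $\max_\psi\frac1J\sum_j\tau_{i_j}(\psi)^2\le2/b$ except with probability $\le Me^{-J/(3b)}\le\frac14$, by Chernoff: a sum of independent variables in $[0,1]$ with total mean at most $J/b$ exceeds $2J/b$ with probability at most $e^{-J/(3b)}$.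

So some sample has all three properties. By Cauchy–Schwarz on supports of size at most $a$, the third gives $\langle Q'x,x\rangle\le\frac aJ\sum_j\sum_\psi\tau_{i_j}(\psi)^2x_\psi^2\le\frac{2a}b|x|^2$, i.e. $\|Q'\|\le2a/b$. By the first two, and $k\le n$,
$$Y'-\frac{2kw'}n>\frac34\Big(\frac{4kw}n+\delta\Big)-\frac{5kw}{2n}-\frac\delta8\ge\frac58\delta .$$
Replace $\Pi_F$ and the vectors (keeping supports) by $\epsilon$-close net elements. As $\|V_l\|\le6\sqrt M$, each $\Pi_FV_l\tau$ moves by at most $2\epsilon\cdot6\sqrt M$, so $Y'$ changes by at most $(2\epsilon\cdot6\sqrt M)(12\sqrt M)=144M\epsilon$. Further, $2kw'/n$ changes by at most $4\epsilon$, and $\|Q'\|$ by at most $2\epsilon\le a/b$ (as $b=n^2\le M^2$). As $148M\epsilon\le\delta/8$, we get net elements with $\|Q'\|\le3a/b$ and $Y'\ge2kw'/n+\delta/2$, a contradiction. $\square$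

**The space.** Fix such systems for all $g$. For $t\in\ell_2(\Psi)$, $|t|\le1$, define (for either system) $y_t=(y_t^l)_l$ by
$$y_t^l=V_l\big(t\,1_{\{t^2\ge1/\alpha_l\}}\big).$$
The support involved has at most $\alpha_l$ points, so $|y_t^l|\le2$ by (R1). For example, if $\psi\in\Psi_g$ then $y_{\delta_\psi}^l=v_\psi^l$ for $l\in\mathcal G_g$ and $0$ otherwise; and if $t=K^{-1/2}1_S$ with $|S|=K$, then $y_t^l=0$ for all blocks with $\alpha_l<K$. Let $\mathcal Y=\{y_t:|t|\le1\}=-\mathcal Y$ and $B_2=\{y:\sum|y^l|^2\le1\}$. For finitely supported $x=(x^l)$, $x^l\in\mathbb R^{n_l}$, let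
$$\|x\|=\sup_{\varphi\in B_2\cup\mathcal Y}\Big|\sum_l\langle\varphi^l,x^l\rangle\Big|.$$
This is finite, and a norm because of $B_2$. Let $E^{(1)},E^{(2)}$ be the completions for the two systems. By the bipolar theorem, $B_{E^{(q)\prime}}$ is the weak* closed convex hull of $B_2\cup\mathcal Y^{(q)}$.

## 10. Property (M) for $E^{(q)}$

**Proposition 8.** $E^{(1)}$ and $E^{(2)}$ have (M) with an absolute constant $C_0$.

*Proof.* Finitely supported vectors are dense, so fix finitely supported $x_1,\dots,x_N$, let $w=w(x_j)$, and let $L$ be the last index of a group such that all $x_j$ are supported on blocks $l\le L$. From now on all $l$ range over $1\le l\le L$, all functionals are restricted to these blocks, and all $t$ are restricted to the corresponding finitely many $\Psi_g$; this does not change $y_t^l$, $l\le L$.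

**Step 1: reduction to finite measures on $B_2\cup\mathcal Y$.** Restriction is weak* continuous, so the image of $B_{E'}$ in the finite-dimensional space is the closed convex hull of the image of $B_2\cup\mathcal Y$. The image of $\mu$ is a weak limit of finitely supported probabilities on $\mathrm{conv}(B_2\cup\mathcal Y)$, and each $\|x_j\|_\mu$ is continuous along this limit. By convexity of $|\cdot|^2$, replacing a point $\sum c_k\varphi_k$ by the points $\varphi_k$ with masses $c_k$ does not decrease $\|x\|_\mu$. So assume $\mu=\sum m_i\delta_{\varphi_i}$ finite, $\varphi_i\in B_2\cup\mathcal Y$.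

**Step 2: negligible seminorms.** We record
$$\text{if }Q\ge0,\ \operatorname{tr}Q\le c,\ \text{ then }\ \sum_j\langle Qx_j,x_j\rangle^{1/2}\le\sqrt{\pi c/2}\;w.\tag{10}$$
Take $\varphi=Q^{1/2}\mathbf g$ with $\mathbf g$ standard Gaussian. Then $\mathbb E|\varphi(x_j)|=\sqrt{2/\pi}\langle Qx_j,x_j\rangle^{1/2}$, $\sum_j|\varphi(x_j)|\le|\varphi|w$ as $B_2\subset B_{E'}$, and $\mathbb E|\varphi|\le(\operatorname{tr}Q)^{1/2}\le\sqrt c$. (The same argument shows that Hilbert space has (M).) Call a seminorm $\langle Qx,x\rangle^{1/2}$ with $\operatorname{tr}Q$ bounded by an absolute constant negligible. The part of $\mu$ on $B_2$ contributes a negligible seminorm, with $\operatorname{tr}Q\le1$. So let $\varphi_i=y_{t_i}$ for the remaining $i$, $\sum m_i\le1$, and set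
$$s_{i\psi}=\sqrt{m_i}\,t_i(\psi),\quad r_\psi^2=\sum_is_{i\psi}^2,\quad\sum_\psi r_\psi^2\le1,\quad w_g=\sum_{\psi\in\Psi_g}r_\psi^2 .$$
We must bound $\sum_jN(x_j)$, where $N(x)^2=\sum_im_i|y_{t_i}(x)|^2$.

**Step 3: comparing thresholds.** The natural attempt is to compare $\sum_i\varepsilon_i\sqrt{m_i}\,y_{t_i}$ with $y_\sigma$, where $\sigma=\sum\varepsilon_i\sqrt{m_i}t_i$. This fails because $t\mapsto y_t$ is not linear. Take $t_i=\delta_{\psi_i}$ for $K$ distinct points and $m_i=1/K$ with $K>\alpha_l$: then $y_{t_i}^l=v_{\psi_i}^l$ for the blocks of the group, but $\sigma=\sum\pm K^{-1/2}\delta_{\psi_i}$ has $|\sigma|=1$ and $y_\sigma^l=0$. The truncation sees the large coordinate of each $t_i$, but not the small coordinates of $\sigma$. We therefore separate the part where $r_\psi$, the typical size of $\sigma_\psi$, passes the threshold. For each $(i,\psi,l)$,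
$$1_{\{t_i^2\ge1/\alpha_l\}}=1_{\{r^2\ge1/\alpha_l\}}-e^0+e^1+e^2+e^{\rm low},$$
with indicators of

* $e^0$: $r^2\ge\frac1{\alpha_l}>t_i^2$;
* $e^1$: $r^2<\frac1{\alpha_l}\le t_i^2<\frac1{\alpha_{l-1}}$;
* $e^2$: $t_i^2\ge\frac1{\alpha_{l-1}}$, $\frac1{\beta_l}\le r^2<\frac1{\alpha_l}$;
* $e^{\rm low}$: $t_i^2\ge\frac1{\alpha_{l-1}}$, $r^2<\frac1{\beta_l}$.

If $r^2\ge1/\alpha_l$, only the first two terms can be nonzero (recall $\beta_l\ge\alpha_l$) and the identity is clear. If $r^2<1/\alpha_l$, the event $t_i^2\ge1/\alpha_l$ is the disjoint union of the last three. So $y_{t_i}=H_i-\mathbf e^0_i+\mathbf e_i^1+\mathbf e_i^2+\mathrm{Low}_i$ with $l$-blocks $V_l(t_i1[\cdot])$, and $N\le N_H+N_{\mathbf e^0}+N_{\mathbf e^1}+N_{\mathbf e^2}+N_{\rm Low}$, where $N_H(x)^2=\sum m_i|H_i(x)|^2$, etc.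

**Step 4: the errors $e^0,e^1,e^2$ are negligible.** $N_{\mathbf e}$ comes from $Q=\sum m_i\mathbf e_i\mathbf e_i^T$. The supports have at most $\alpha_l$ points, since $\sum r_\psi^2\le1$ and $|t_i|\le1$. So by (R1) $\operatorname{tr}Q=\sum m_i|\mathbf e_i|^2\le4\sum_{i,l,\psi}s_{i\psi}^2e_{i\psi l}$. For $e^1$ and for $e^2$ the conditions for different $l$ are disjoint for fixed $(i,\psi)$ (for $e^2$ because $\beta_l\le\alpha_{l+1}$), so the trace is $\le4\sum s_{i\psi}^2\le4$. For $e^0$ we have $s_{i\psi}^2\le m_i/\alpha_l$, so by (9) the sum is $\le\sum_\psi\sum_{l:1/\alpha_l\le r_\psi^2}1/\alpha_l\le2\sum r_\psi^2\le2$ and the trace is $\le8$.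

**Step 5: the part $H$, by random signs.** Let $\sigma_\psi=\sum_i\varepsilon_is_{i\psi}$ and $\Phi=\sum_i\varepsilon_i\sqrt{m_i}H_i$, so $\Phi^l=V_l(\sigma1_{\{r^2\ge1/\alpha_l\}})$ and $\mathbb E|\Phi(x)|\ge2^{-1/2}N_H(x)$ by Khinchine. Let $\tau'=\max(1,|\sigma|)$, $\hat\sigma=\sigma/\tau'$, $\Delta=\Phi-\tau'y_{\hat\sigma}$. Since $\tau'y_{\hat\sigma}^l=V_l(\sigma1_{\{\sigma^2\ge\tau'^2/\alpha_l\}})$, we have $\Delta^l=V_l\big(\sigma(1_{S_l^1}-1_{S_l^2})\big)$ with
$$S_l^1=\Big\{r^2\ge\frac1{\alpha_l},\ \sigma^2<\frac{\tau'^2}{\alpha_l}\Big\},\qquad S_l^2=\Big\{\sigma^2\ge\frac{\tau'^2}{\alpha_l},\ r^2<\frac1{\alpha_l}\Big\},$$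
both of size $\le\alpha_l$. By (R1),
$$|\Delta|^2\le8\sum_l\Big(\sum_{S_l^1}\sigma_\psi^2+\sum_{S_l^2}\sigma_\psi^2\Big).$$
The first sum is $\le\sum_\psi\sum_{l:1/\alpha_l\le r_\psi^2}\tau'^2/\alpha_l\le2\tau'^2$ by (9). In the second sum $\sigma_\psi^2$ is counted at most $\#\{l:r_\psi^2<1/\alpha_l\le\sigma_\psi^2\}$ times, as $\tau'\ge1$. If $\sigma_\psi^2>r_\psi^2>0$, then $\alpha_{l+1}\ge2\alpha_l$ bounds this number by $1+\log_2(\sigma_\psi^2/r_\psi^2)\le2\sigma_\psi^2/r_\psi^2$; if $\sigma_\psi^2\le r_\psi^2$ it is $0$, and $r_\psi=0$ forces $\sigma_\psi=0$. So the second sum is $\le\sum_{r_\psi>0}2\sigma_\psi^4/r_\psi^2$, with expectation $\le6\sum r_\psi^2\le6$ because $\mathbb E\sigma_\psi^4\le3r_\psi^4$. Since $\mathbb E\tau'^2\le1+\mathbb E|\sigma|^2\le2$, $\mathbb E|\Delta|^2\le8(4+6)=80$. As $\Phi=\tau'y_{\hat\sigma}+\Delta$ with $y_{\hat\sigma}\in\mathcal Y$, $\sum_j|\Phi(x_j)|\le(\tau'+|\Delta|)w$. Hence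
$$\sum_jN_H(x_j)\le\sqrt2\,\mathbb E(\tau'+|\Delta|)\,w\le\sqrt2(\sqrt2+\sqrt{80})w\le16w.$$

**Step 6: the part Low is nearly isotropic.** Let $Z_l$ be the matrix with columns $\sqrt{m_i}\,\mathrm{Low}_i^l$, so $N_{\rm Low}(x)=|\sum_lZ_l^Tx^l|$. For $l\in\mathcal G_g$, (R2) applies to $m_i$ and $\tau_i=t_i1[e^{\rm low}_{i\cdot l}]$ on $\Psi_g$: the sparsity is $\le\alpha_{l-1}$, $\sum_im_i\tau_i(\psi)^2\le r_\psi^21_{\{r_\psi^2<1/\beta_l\}}\le1/\beta_l$, and $\sum m_i|\tau_i|^2\le w_g$. Let $F_l$ be the span of the eigenvectors of $Z_lZ_l^T$ with eigenvalue $>8w_g/n_l$, $Z_l^b=\Pi_{F_l}Z_l$, $Z_l^a=Z_l-Z_l^b$. Then $\|Z_l^b\|_{HS}^2\ge8w_g\dim F_l/n_l$, and by (R2)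
$$\|Z_l^b\|_{HS}^2=\sum_im_i|\Pi_{F_l}V_l\tau_i|^2\le\frac{4\dim F_l}{n_l}w_g+\frac1{\alpha_l}\le\frac12\|Z_l^b\|_{HS}^2+\frac1{\alpha_l},$$
so $\|Z_l^b\|_{HS}^2\le2/\alpha_l$. Also $\|Z_l^a\|^2\le8w_g/n_l$. The blocks of $N_{\rm Low}$ still interact, and we make them orthogonal.

* $|\sum_lZ_l^{bT}x^l|$ is negligible: the trace is $\sum_l\|Z_l^b\|_{HS}^2\le\sum2/\alpha_l\le1$ by (9).
* Let $\Pi_{<l}$ be the orthogonal projection (in the space of the indices $i$) onto $\sum_{l'<l}\operatorname{ran}Z_{l'}^{aT}$. Its rank is $0$ for $l=1$, and $\le\sum_{l'<l}n_{l'}\le2n_{l-1}\le2\alpha_l^{1/2}$ for $l\ge2$. Then $|\sum_l\Pi_{<l}Z_l^{aT}x^l|$ is negligible: the trace is $\le\sum_l\operatorname{rank}(\Pi_{<l})\|Z_l^a\|^2\le\sum_l2\alpha_l^{1/2}\cdot8/\alpha_l^2\le1$ by (9).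
* The vectors $u_l=(1-\Pi_{<l})Z_l^{aT}x^l$ are mutually orthogonal: for $l'<l$, $u_{l'}\in\operatorname{ran}\Pi_{<l}$, while $u_l\perp\operatorname{ran}\Pi_{<l}$. So $|\sum u_l|=(\sum|u_l|^2)^{1/2}\le\sqrt8\,N_{\rm iso}(x)$, where $N_{\rm iso}(x)^2=\sum_g\sum_{l\in\mathcal G_g}w_g|x^l|^2/n_l$.

**Step 7: the isotropic seminorm is dominated by single random functionals.** The blocks with $w_{g}<1/\alpha_l$ ($l\in\mathcal G_g$) give a negligible seminorm: the form $w_g|x^l|^2/n_l$ has trace $w_g$, and $\sum_l1/\alpha_l\le1$. For the others let $\psi_g\in\Psi_g$ be independent and uniform and $t=\sum_g\varepsilon_g\sqrt{w_g}\,\delta_{\psi_g}$, so $|t|^2=\sum w_g\le1$. By the definition of the truncation, $y_t(x)=\sum_g\varepsilon_g\sqrt{w_g}\,\psi_g^\circ(x)$ with $\psi_g^\circ(x)=\sum_{l\in\mathcal G_g,\,w_g\ge1/\alpha_l}\langle v_{\psi_g}^l,x^l\rangle$. By Khinchine, Jensen (for the $\ell_2$-norm) and (R3) applied to the vector of those $x^l$ with $w_g\ge1/\alpha_l$,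
$$\mathbb E|y_t(x)|\ge\tfrac1{\sqrt2}\Big(\sum_gw_g(\mathbb E|\psi_g^\circ(x)|)^2\Big)^{1/2}\ge\tfrac1{2\sqrt2}\Big(\sum_gw_g\sum_{l\in\mathcal G_g,\,w_g\ge1/\alpha_l}\frac{|x^l|^2}{n_l}\Big)^{1/2}.$$
As $\sum_j|y_t(x_j)|\le w$, the sum over $j$ of this part of $N_{\rm iso}(x_j)$ is at most $2\sqrt2\,w$.

Adding up Steps 2 to 7 with (10) and $\kappa=\sqrt{\pi/2}$, we get $\sum_j\|x_j\|_\mu\le C_0w$ with
$$C_0=\kappa+\kappa(\sqrt8+2+2)+16+2\kappa+\sqrt8(\kappa+2\sqrt2).\qquad\square$$

## 11. The tensors $z_g$: Theorem A for real scalars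

Let $E=E^{(1)}\oplus_1E^{(2)}$. It has (M) with constant $2C_0$: if $\mu_q$ is the image of $\mu$ under restriction to $E^{(q)}$, then $\|x\|_\mu\le\|x^{(1)}\|_{\mu_1}+\|x^{(2)}\|_{\mu_2}$ by Minkowski, and $w(x_j^{(q)})\le w(x_j)$ since the coordinate projections have norm $1$. Let
$$z_g=\sum_{l\in\mathcal G_g}\sum_{c\le n_l}e_c^l\otimes e_c^l\in E^{(1)}\otimes E^{(2)}\subset E\otimes E.$$

**Step 1: upper bound $\varepsilon_E(z_g)\le9\sqrt g$.** The functional $(\varphi,\varphi')\mapsto(\varphi\otimes\varphi')(z_g)$ is separately linear and weak* continuous, so $\varepsilon(z_g)=\sup|\sum_{l\in\mathcal G_g}\langle\varphi^l,\varphi'^l\rangle|$ over $\varphi\in B_2\cup\mathcal Y^{(1)}$, $\varphi'\in B_2\cup\mathcal Y^{(2)}$. All sums are over $l\in\mathcal G_g$. For $y_t\in\mathcal Y^{(q)}$, $\sum_l|y_t^l|^2\le4g$ by (R1). Split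
$$y_t^l=V_l(t1_{\{1/\alpha_l\le t^2<1/\alpha_{l-1}\}})+V_l(t1_{\{t^2\ge1/\alpha_{l-1}\}})=:c^l+p^l .$$
The sets in $c^l$ are disjoint for different $l$, so $\sum_l|c^l|^2\le4|t|^2\le4$ by (R1). Also $\sum_l|p^l|^2\le4g$, and the vectors producing $p^l$ are $\alpha_{l-1}$-sparse of norm $\le1$. Pairs from $B_2\times B_2$ give $\le1$; pairs from $B_2$ and $\mathcal Y$ give $\le2\sqrt g$. For $y\in\mathcal Y^{(1)},y'\in\mathcal Y^{(2)}$, by (R4) and (9),
$$|\langle y,y'\rangle|\le|\langle c,y'\rangle|+|\langle p,c'\rangle|+|\langle p,p'\rangle|\le4\sqrt g+4\sqrt g+\sum_l\alpha_l^{-1/2}\le9\sqrt g.$$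

**Step 2: forms on an arbitrary superspace.** Let $X\supset E$. For $\psi\in\Psi_g$, $\psi^{(q)}=y_{\delta_\psi}$ has norm $\le1$ on $E^{(q)}$ and satisfies $\psi^{(q)}(x)=\sum_{l\in\mathcal G_g}\langle v_\psi^l,x^l\rangle$ (system $q$). Via the coordinate projection it defines a functional of norm $\le1$ on $E$; extend it to $\tilde\psi^{(q)}\in B_{X'}$. With $M=M_g$, the map $\tilde u_q:X\to\ell_2^M$, $x\mapsto(M^{-1/2}\tilde\psi^{(q)}(x))_\psi$, has norm $\le1$. Hence, for every orthogonal $O$, the bilinear form $A_O(x,y)=\sum_\psi(O\tilde u_1x)_\psi(\tilde u_2y)_\psi$ on $X$ has norm $\le1$.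

Let $u_q$ be the matrix of $\tilde u_q$ on $\bigoplus_{l\in\mathcal G_g}\mathbb R^{n_l}\subset E^{(q)}$, $D_q=u_q^Tu_q$, and $\mathbf N=\bigoplus_{l\in\mathcal G_g}n_l\mathrm{Id}$. By Cauchy–Schwarz and (R3),
$$\langle D_qx,x\rangle=\frac1M\sum_\psi\psi^{(q)}(x)^2\ge\Big(\frac1M\sum_\psi|\psi^{(q)}(x)|\Big)^2\ge\frac14\langle\mathbf N^{-1}x,x\rangle .$$
So $D_q$ is invertible, and by operator monotonicity of the square root $D_q^{1/2}\ge\frac12\mathbf N^{-1/2}$.

**Step 3: lower bound $\pi_X(z_g)\ge g/4$.** We have $A_O(z_g)=\sum_{l,c}\langle Ou_1e_c^l,u_2e_c^l\rangle=\operatorname{tr}(u_2^TOu_1)=\operatorname{tr}(Ou_1u_2^T)$. Let $\|\cdot\|_{S_1}$ be the sum of the singular values. By the singular value decomposition, the supremum of $\operatorname{tr}(OB)$ over orthogonal $O$ is $\|B\|_{S_1}$. Write $u_q=W_qD_q^{1/2}$ with isometries $W_q$, which do not change singular values other than $0$. Then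
$$\pi_X(z_g)\ge\sup_OA_O(z_g)=\|u_1u_2^T\|_{S_1}=\|W_1D_1^{1/2}D_2^{1/2}W_2^T\|_{S_1}=\|D_1^{1/2}D_2^{1/2}\|_{S_1}\ge\operatorname{tr}(D_1^{1/2}D_2^{1/2})\ge\tfrac14\operatorname{tr}\mathbf N^{-1}=\tfrac g4 .$$
The last inequality uses $\operatorname{tr}(AB)\ge\operatorname{tr}(A'B')$ for $A\ge A'\ge0$, $B\ge B'\ge0$. This holds because $\operatorname{tr}(AB)=\operatorname{tr}(A^{1/2}BA^{1/2})\ge\operatorname{tr}(A^{1/2}B'A^{1/2})=\operatorname{tr}(B'^{1/2}AB'^{1/2})\ge\operatorname{tr}(B'^{1/2}A'B'^{1/2})=\operatorname{tr}(A'B')$. The final equality is $\operatorname{tr}\mathbf N^{-1}=\sum_{l\in\mathcal G_g}n_l/n_l=g$: each block contributes $1$, whatever its dimension. $\square$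

## 12. Complex scalars

Let $E$ be the real space of Section 11 and $E_{\mathbb C}=E+iE$ with
$$\|x+iy\|=\sup_\theta\|\cos\theta\,x-\sin\theta\,y\|=\sup_{f\in B_{E'}}|f(x)+if(y)| ,$$
where $E'$ is the real dual. Every $f\in B_{E'}$ extends complex-linearly to $f_{\mathbb C}\in B_{(E_{\mathbb C})'}$, $f_{\mathbb C}(x+iy)=f(x)+if(y)$. For $\varphi\in B_{(E_{\mathbb C})'}$ we have $\varphi|_E=f+ih$ with $f,h\in B_{E'}$, because $|f(x)|,|h(x)|\le|\varphi(x)|\le\|x\|$ for $x\in E$.

**Step 1: (M).** For $x_j=a_j+ib_j$ we have $|\varphi(x_j)|\le|f(a_j)|+|h(a_j)|+|f(b_j)|+|h(b_j)|$. By Minkowski $\|x_j\|_\mu$ is at most $\|a_j\|_{\mu_f}+\|a_j\|_{\mu_h}+\|b_j\|_{\mu_f}+\|b_j\|_{\mu_h}$, where $\mu_f,\mu_h$ are the images of $\mu$ under the weak* continuous maps $\varphi\mapsto f$ and $\varphi\mapsto h$. Moreover $w(a_j)=\sup_f\sum|\operatorname{Re}f_{\mathbb C}(x_j)|\le w(x_j)$, and likewise, with imaginary parts, $w(b_j)\le w(x_j)$. Since $E$ has (M) with constant $2C_0$, $E_{\mathbb C}$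 has (M) with constant $8C_0$.

**Step 2: upper bound.** Splitting $\varphi|_E=f+ih$, $\varphi'|_E=f'+ih'$ in $(\varphi\otimes\varphi')(z_g)$ gives four real terms, each at most $9\sqrt g$, so $\varepsilon_{E_{\mathbb C}}(z_g)\le36\sqrt g$.

**Step 3: lower bound.** For a complex $X\supset E_{\mathbb C}$, extend the functionals $\psi^{(q)}$ on $E$ first complex-linearly to $E_{\mathbb C}$ with norm $\le1$, then to $X$ by Hahn–Banach. The maps $\tilde u_q$ into complex $\ell_2^M$ have norm $\le1$, so the forms $A_O$ ($O$ real orthogonal) are complex bilinear of norm $\le1$ on $X$, and $A_O(z_g)$ is the same number as in Section 11. So $\pi_X(z_g)\ge g/4$.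

This proves Theorem A over $\mathbb C$; over $\mathbb R$ it was proved in Section 11, with $9\sqrt g\le36\sqrt g$. Together with Theorem B and the deduction in Section 4, the Main Theorem is proved for both scalar fields, and the conjecture is false over $\mathbb R$ and over $\mathbb C$. $\blacksquare$
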